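\title{A quartic divisor on $T^*(G/P)$ and twists by the highest root}

\begin{abstract}
Let $G$ be a simple algebraic group in characteristic $0$, not of type $A$ or $C$, let $\theta$ be the highest root, and let $P$ be the parabolic subgroup whose Levi factor is given by the simple roots orthogonal to $\theta$. We prove that $H^i(G/B,S^n\mathfrak n_P^*\otimes(-\theta))\cong H^i(G/B,S^{n-4}\mathfrak n_P^*\otimes\theta)$ and that both sides vanish for $i>0$. The isomorphism is multiplication by an explicit quartic $f$. The proof applies Kawamata--Viehweg vanishing on $T^*(G/P)$ with a boundary supported on the divisor $D$ of $f$, and uses that the moment map contracts $D$. We also determine for which $k$ the twist by $k\theta$ has no higher cohomology, and we show that the statement fails in types $A$ and $C$.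
\end{abstract}

\section{The problem and the results}

Let $\Bbbk$ be an algebraically closed field of characteristic $0$ and let $G$ be a simple algebraic group over $\Bbbk$ with Lie algebra $\mathfrak g$. Fix a maximal torus $T$, a system $\Phi^+\subset\Phi$ of positive roots, and let $\theta$ be the highest root. Let $B\supset T$ be the Borel subgroup whose Lie algebra contains the \emph{negative} root spaces, and let $\mathcal B=G/B$. For a $B$-module $E$ and a weight $\lambda$ we write $H^i(\mathcal B,E\otimes\lambda)$ for the cohomology of the homogeneous bundle $G\times^B(E\otimes\Bbbk_\lambda)$, a $G$-module. With these conventions $H^0(\mathcal B,\lambda)\ne0$ exactly when $\lambda$ is dominant. Let $P\supseteq B$ be the parabolic subgroup whose Levi factor $L\supseteq T$ has as simple roots the simple roots orthogonal to $\theta$, and let $\mathfrak n_P$ be the nilradical of $\mathfrak p=\operatorname{Lie}P$. The weights of the $P$-module $\mathfrak n_P^*$ are the positive roots that are not roots of $L$. We put $S^m=0$ for $m<0$.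

The module $\mathfrak n_P^*\cong\mathfrak g/\mathfrak p$ is the tangent space of $G/P$ at the base point, and $\theta$ defines an ample line bundle on $G/P$. So the groups $H^i(\mathcal B,S^n\mathfrak n_P^*\otimes k\theta)$ are the cohomology of the symmetric powers of the tangent bundle of $G/P$, twisted by a power of an ample line bundle. Summed over $n$, they are the cohomology of a single line bundle on the cotangent bundle $T^*(G/P)$. The cotangent bundle has trivial canonical class, so for $k>0$ a vanishing theorem of Kodaira type kills the higher cohomology. For $k<0$ the positivity has the wrong sign, and one would expect higher cohomology to appear; for $G=SL_2$ it does so at once, since $H^1(\mathcal B,-\theta)=H^1(\mathbb P^1,\mathcal O(-2))\neq0$. The first sentence of the following theorem is posed as a conjecture in \cite{BEHLLMS}. It says that, outside types $A$ and $C$, the first negative twist behaves like the first positive one, up to a shift of degree by $4$.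

\begin{theorem}\label{thm:main}
Let $G$ be simple, not of type $A$ or $C$. For all $i\ge0$ and $n\ge0$ there is an isomorphism of $G$-modules
\[
H^i(\mathcal B,S^n\mathfrak n_P^*\otimes(-\theta))\cong H^i(\mathcal B,S^{n-4}\mathfrak n_P^*\otimes\theta),
\]
and both sides vanish for $i>0$. For $i=0$ the isomorphism is multiplication by the $P$-semi-invariant quartic $f\in S^4\mathfrak n_P^*$ of weight $2\theta$ defined in \eqref{eq:f}.
\end{theorem}

We prove this together with a description of all twists by multiples of $\theta$.

\begin{theorem}\label{thm:sharp}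
Let $G$ be simple, not of type $A$ or $C$, and let $k\in\mathbb Z$.
\begin{enumerate}
\item[(1)] If $k\ge-1$, then $H^i(\mathcal B,S^n\mathfrak n_P^*\otimes k\theta)=0$ for all $i>0$ and $n\ge0$.
\item[(2)] If $k\le-2$, there is an $n$ with $H^1(\mathcal B,S^n\mathfrak n_P^*\otimes k\theta)\ne0$. So the range in \textup{(1)} is optimal.
\item[(3)] For every $k\ge1$ and $n\ge0$, multiplication by $f$ is an isomorphism
\[
H^0(\mathcal B,S^{n-4}\mathfrak n_P^*\otimes(2-k)\theta)\longrightarrow H^0(\mathcal B,S^n\mathfrak n_P^*\otimes(-k)\theta).
\]
\end{enumerate}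
\end{theorem}

Theorem~\ref{thm:main} follows: for $i>0$ it is part (1) with $k=\pm1$, and for $i=0$ it is part (3) with $k=1$. The excluded types have to be excluded.

\begin{theorem}\label{thm:AC}
In types $A_r$ $(r\ge1)$ and $C_r$ $(r\ge2)$ the first sentence of Theorem~\ref{thm:main} is false. In type $C_r$ $(r\ge2)$ it becomes true when $n-4$ is replaced by $n-2$.
\end{theorem}

Since $B_2=C_2$ and $D_3=A_3$, the types in Theorem~\ref{thm:sharp} are $B_r$ $(r\ge3)$, $D_r$ $(r\ge4)$, $E_6,E_7,E_8$, $F_4$ and $G_2$. Section~\ref{sec:low} computes the degrees $n=0,1$ directly. Section~\ref{sec:model} passes to the cotangent bundle and works out a two-dimensional model that shows the whole mechanism. Sections~\ref{sec:quartic}--\ref{sec:curves} prove Theorem~\ref{thm:sharp}; the one step that needs a case analysis is the study of the singularities of $f$ in Section~\ref{sec:sing}. Section~\ref{sec:AC} proves Theorem~\ref{thm:AC}.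

\section{The grading by $\theta^\vee$ and the degrees $n=0,1$}\label{sec:low}

In this section $G$ is of arbitrary type.

\subsection*{Reductions}
For a $P$-module $E$ let $\mathcal L(E)$ be the sheaf of sections of $G\times^PE$ on $G/P$. The fibers of $\mathcal B\to G/P$ are copies of $P/B$, and $H^\bullet(P/B,\mathcal O)=\Bbbk$. The projection formula and the Leray spectral sequence give $H^i(\mathcal B,E)=H^i(G/P,\mathcal L(E))$. The varieties and bundles do not change when $G$ is replaced by an isogenous group, so only the type of $G$ matters.

We may assume $\Bbbk=\mathbb C$. Indeed $G,B,P,T$ and all modules come from the split form over $\mathbb Q$, and $f$ has rational coefficients when it is written in a Chevalley basis. Cohomology commutes with field extension, a finite-dimensional $G$-module is determined by its $T$-character, and a linear map defined over $\mathbb Q$ is bijective over $\Bbbk$ if and only if it is bijective over $\mathbb C$.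

\subsection*{The grading}
We normalize the invariant form so that $(\alpha,\alpha)=2$ for long roots $\alpha$, and we choose root vectors with $[e_\alpha,e_{-\alpha}]=\alpha^\vee$. The root $\theta$ is long and dominant, so $\langle\alpha,\theta^\vee\rangle\in\{0,1\}$ for $\alpha\in\Phi^+\setminus\{\theta\}$, with value $0$ exactly on the roots of $L$. The eigenspaces of $\operatorname{ad}\theta^\vee$ give a grading
\[
\mathfrak g=\bigoplus_{j=-2}^2\mathfrak g_j,\qquad \mathfrak g_{\pm2}=\mathbb Ce_{\pm\theta},\quad \mathfrak g_0=\operatorname{Lie}L,\quad \mathfrak n_P=\mathfrak g_{-1}\oplus\mathfrak g_{-2}.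
\]
The line $\mathfrak g_{-2}$ is $P$-stable. Let $\chi^{-1}$ be the character of $P$ on it; then $\chi|_T=\theta$, and we write $k\theta$ for the $P$-module $\chi^k$. The Killing form pairs $\mathfrak g_j$ with $\mathfrak g_{-j}$, so $L$ acts on $\mathfrak g_2$ by $\chi$, and $\mathfrak n_P^*\cong\mathfrak g/\mathfrak p$ as $P$-modules. Put $V=\mathfrak g_{-1}$. The unipotent radical $R_u(P)$ lowers the degree, so it acts trivially on $\mathfrak n_P/\mathfrak g_{-2}\cong V$. Dualizing, we get an exact sequence of $P$-modules
\begin{equation}\label{eq:V}
0\to V^*\to\mathfrak n_P^*\to\mathbb C_\theta\to0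
\end{equation}
in which $P$ acts on $V^*\cong\mathfrak g_1$ through $L$. The weights of $V^*$ are the roots $\alpha$ with $\langle\alpha,\theta^\vee\rangle=1$. They are permuted by $\alpha\mapsto-s_\theta(\alpha)=\theta-\alpha$, an involution without fixed points because $\theta/2$ is not a root.

\begin{lemma}\label{lem:ample}
The line bundle $\mathcal L(\theta)$ on $G/P$ is very ample.
\end{lemma}

\begin{proof}
If $\langle\alpha,\theta^\vee\rangle>0$, then $\alpha-\theta$ is a root of degree $-1$ or is zero, so $[e_\alpha,e_{-\theta}]\notin\mathbb Ce_{-\theta}$. Hence the stabilizer of the line $\mathfrak g_{-2}$, a parabolic subgroup containing $P$, equals $P$, and $gP\mapsto\operatorname{Ad}(g)\mathfrak g_{-2}$ embeds $G/P$ in the projective space of lines in $\mathfrak g$. The tautological bundle $\mathcal O(-1)$ restricts to $G\times^P\mathfrak g_{-2}$, that is, to $\mathcal L(-\theta)$.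
\end{proof}

\subsection*{Low degrees}
Theorem~\ref{thm:main} predicts that $S^n\mathfrak n_P^*\otimes(-\theta)$ has no cohomology at all for $n\le3$. We test this for $n=0,1$. Recall Bott's theorem. Let $\rho$ be the half sum of the positive roots and $w\cdot\lambda=w(\lambda+\rho)-\rho$. If $w\cdot\lambda$ is dominant for an element $w$ of the Weyl group, then $H^i(\mathcal B,\lambda)$ is irreducible of highest weight $w\cdot\lambda$ for $i=\ell(w)$ and is zero for other $i$. Applied to $P/B$, it shows that an irreducible $L$-module $E$ of highest weight $\lambda$, with trivial action of $R_u(P)$, is $H^0(P/B,\lambda)$ with no higher cohomology; hence $H^i(\mathcal B,E)=H^i(\mathcal B,\lambda)$.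

\begin{proposition}\label{prop:low}
Let $G$ have rank at least $2$ and let $s$ be the number of simple roots not orthogonal to $\theta$. Then $H^i(\mathcal B,-\theta)=0$ for all $i$. Moreover $H^1(\mathcal B,\mathfrak n_P^*\otimes(-\theta))\cong\mathbb C^{s-1}$, and $H^i(\mathcal B,\mathfrak n_P^*\otimes(-\theta))=0$ for $i\ne1$.
\end{proposition}

\begin{proof}
A simple root $\delta$ not orthogonal to $\theta$ is different from $\theta$, so it is a weight of $V^*$ and $\dim V=2m$ with $m\ge1$. The weights of $\mathfrak n_P^*$ add up to $(m+1)\theta$, so the canonical bundle of $G/P$ is $\mathcal L(-(m+1)\theta)$. Kodaira vanishing gives $H^i(G/P,\mathcal L(-\theta))=0$ for $i<\dim G/P$, and by Serre duality the top group is dual to $H^0(G/P,\mathcal L(-m\theta))=0$.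

Next we decompose $V^*\cong\mathfrak g_1$ under $L$. Let $\alpha$ be a root of degree $1$. As $\alpha\ne\theta$, there is a simple root $\delta$ such that $\alpha+\delta$ is a root. If $e_\alpha$ is a highest weight vector for $L$, then $\delta$ is not a root of $L$, so $\alpha+\delta$ has degree $2$ and $\alpha=\theta-\delta$. Conversely, for $\delta$ not orthogonal to $\theta$ and $\gamma$ a simple root of $L$, the weight $\theta-\delta+\gamma$ is not below $\theta$ and so is not a root. Thus $V^*\otimes(-\theta)$ is a sum of $s$ irreducible modules with highest weights $-\delta$. Since $s_\delta\cdot(-\delta)=\delta+s_\delta(\rho)-\rho=0$, each contributes $\mathbb C$ in degree $1$ and nothing else. Twisting \eqref{eq:V} by $-\theta$ gives the vanishing for $i\ge2$ and the exact sequence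
\[
0\to H^0(\mathcal B,\mathfrak n_P^*\otimes(-\theta))\to\mathbb C\to\mathbb C^s\to H^1(\mathcal B,\mathfrak n_P^*\otimes(-\theta))\to0 .
\]
It remains to see that $H^0=0$. It embeds in the trivial module, so it consists of $G$-invariant sections, and these are determined by their value at the base point, a $P$-invariant vector of $(\mathfrak g/\mathfrak p)\otimes(-\theta)$. Such a vector has weight $0$, so it is a multiple of $\bar e_\theta\otimes1$. But $[e_{-\delta},e_\theta]$ is a nonzero element of $\mathfrak g_1$, so $\bar e_\theta\otimes 1$ is not invariant.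
\end{proof}

The extended Dynkin diagrams show that $s=2$ in type $A_r$ $(r\ge2)$ and $s=1$ in all other types. Outside type $A$, then, the vanishing for $n=1$ is a cancellation: both ends of \eqref{eq:V} have cohomology, and the connecting map destroys it. For larger $n$ the graded pieces $S^aV^*\otimes(b-1)\theta$, $a+b=n$, of $S^n\mathfrak n_P^*\otimes(-\theta)$ can still be treated by Bott's theorem, which however says nothing about the connecting maps. We therefore treat all $n$ at once, geometrically.

\section{The cotangent bundle and a model}\label{sec:model}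

Let $X=G\times^P\mathfrak n_P$, let $p:X\to G/P$ be the projection, and let
\[
\pi:X\to\mathfrak g,\qquad[g,x]\mapsto\operatorname{Ad}(g)x,
\]
with image $Z=\pi(X)$. Since $\mathfrak n_P\cong(\mathfrak g/\mathfrak p)^*$, the variety $X$ is the cotangent bundle $T^*(G/P)$, and $\pi$ is its moment map. Put $M=p^*\mathcal L(\theta)$. We use the following properties.
\begin{itemize}
\item $\dim X=2\dim G/P$, and $K_X\sim0$, because the top exterior power of the symplectic form of a cotangent bundle vanishes nowhere.
\item The map $(p,\pi):X\to G/P\times\mathfrak g$ is a closed embedding, being the inclusion of a subbundle in the trivial bundle $G\times^P\mathfrak g$. Hence $\pi$ is projective, and $Z$ is a closed irreducible $G$-stable subvariety of $\mathfrak g$, in particular affine. It consists of nilpotent elements.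
\item By the same embedding and Lemma~\ref{lem:ample}, $M$ is $\pi$-ample. The map $p$ embeds each fiber of $\pi$ in $G/P$, so $\deg M|_C\ge1$ for every integral projective curve $C$ in a fiber of $\pi$.
\item The map $p$ is affine with $p_*\mathcal O_X=\bigoplus_n\mathcal L(S^n\mathfrak n_P^*)$, so
\begin{equation}\label{eq:sum}
H^i(X,M^k)=\bigoplus_{n\ge0}H^i(\mathcal B,S^n\mathfrak n_P^*\otimes k\theta).
\end{equation}
\item Since $Z$ is affine, $H^i(X,\mathcal F)=\Gamma(Z,R^i\pi_*\mathcal F)$ for coherent $\mathcal F$, and this group is zero if and only if $R^i\pi_*\mathcal F=0$.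
\end{itemize}

\begin{example}[the model]\label{ex:model}
Let $G=SL_2$, so $P=B$, $G/P=\mathbb P^1$ and $\theta=2\omega$ with $\mathcal L(\omega)=\mathcal O(1)$. Twist by multiples of $\omega$ in place of $\theta$: put $N=p^*\mathcal O(1)$ on the surface $X=T^*\mathbb P^1$. The module $\mathfrak n_P^*$ is spanned by one coordinate $z$ of weight $2\omega$, so
\[
H^i(X,N^k)=\bigoplus_{n\ge0}H^i(\mathbb P^1,\mathcal O(2n+k)).
\]
The smallest degree occurs for $n=0$, so $H^1(X,N^k)=0$ if and only if $k\ge-1$. Multiplication by $z$ identifies the summand $n-1$ of $H^0(X,N^{2-k})$ with the summand $n$ of $H^0(X,N^{-k})$, both being $H^0(\mathbb P^1,\mathcal O(2n-k))$. It misses only the summand $H^0(\mathbb P^1,\mathcal O(-k))$, which is zero for $k\ge1$. These are the three parts of Theorem~\ref{thm:sharp}, with $N$ for $M$ and $z$ for $f$.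

In geometric terms, $z$ is a map $N^2\to\mathcal O_X$ that vanishes along the zero section $D_0\cong\mathbb P^1$, so $N^2\cong\mathcal O_X(-D_0)$, and $D_0=\pi^{-1}(0)$ is a curve contracted by $\pi$. The missing summand is $H^0(D_0,N^{-k})$, and the group that obstructs vanishing for $k=-2$ is $H^1(D_0,N^{-2})$. The bound $k\ge-1$ can be read from
\[
N^k-(K_X+cD_0)\sim_{\mathbb Q}(k+2c)N,
\]
which is $\pi$-ample when $k+2c>0$. Kawamata--Viehweg vanishing (Theorem~\ref{thm:KV}) allows a smooth boundary $cD_0$ with any $c<1$, and $c>\frac12$ reaches $k=-1$.
\end{example}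

To repeat this argument we need a divisor $D\subset X$ with $M^2\cong\mathcal O_X(-D)$ (Section~\ref{sec:quartic}). It will be singular, and we must show that $cD$ is still an admissible boundary for some $c>\frac12$ (Sections~\ref{sec:KV} and~\ref{sec:sing}). Finally $D$ must be covered by curves contracted by $\pi$ (Section~\ref{sec:curves}).

\section{The quartic}\label{sec:quartic}

A $G$-equivariant map $M^2\to\mathcal O_X$ is given by a $P$-semi-invariant polynomial of weight $2\theta$ on $\mathfrak n_P$. The easiest way to be invariant under $R_u(P)$ is to be a function on $V$. All weights $\alpha$ of $V^*$ have $\langle\alpha,\theta^\vee\rangle=1$ and $\langle2\theta,\theta^\vee\rangle=4$, so such a function has degree $4$; this is the shift in Theorem~\ref{thm:main}. The grading supplies a candidate, since four steps of degree $-1$ lead from the line $\mathfrak g_2$ to the line $\mathfrak g_{-2}$. Define $f\in S^4V^*\subset S^4\mathfrak n_P^*$ by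
\begin{equation}\label{eq:f}
(\operatorname{ad}v)^4e_\theta=f(v)\,e_{-\theta}\qquad(v\in V).
\end{equation}
For $l\in L$,
\[
f(\operatorname{Ad}(l)v)\,e_{-\theta}=\operatorname{Ad}(l)(\operatorname{ad}v)^4\operatorname{Ad}(l)^{-1}e_\theta=\chi(l)^{-2}f(v)\,e_{-\theta},
\]
so $l\cdot f=\chi(l)^2f$. As $R_u(P)$ acts trivially on $V^*$, the quartic $f$ is $P$-semi-invariant of weight $2\theta$.

\begin{example}[classical types]\label{ex:classical}
Let $U$ be the natural module of $\mathfrak g=\mathfrak{sl}_{r+1}$, $\mathfrak{sp}_{2r}$ or $\mathfrak{so}_N$. Then $\theta^\vee$ grades $U=U_1\oplus U_0\oplus U_{-1}$, and $v\in V$ consists of maps $\phi:U_1\to U_0$ and $\psi:U_0\to U_{-1}$. Since $v^3=0$ on $U$, only the middle term of $(\operatorname{ad}v)^4e_\theta=\sum_j(-1)^j\binom4jv^{4-j}e_\theta v^j$ survives: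
\[
f(v)\,e_{-\theta}=6\,v^2e_\theta v^2,\qquad v^2=\psi\phi:U_1\to U_{-1}.
\]
\emph{Type $A_r$, $r\ge2$.} The spaces $U_{\pm1}$ are lines, $\phi$ is a column and $\psi$ an independent row of length $r-1$, and $f=6q^2$ for the nondegenerate quadratic form $q=\psi\phi$ on $V$. (In type $A_1$, $V=0$ and $f=0$.)

\noindent\emph{Type $C_r$.} The spaces $U_{\pm1}$ are lines, in duality under the symplectic form $\langle\ ,\ \rangle$. For $a\in U_1$ we have $\langle a,\psi\phi a\rangle=-\langle\phi a,\phi a\rangle=0$, so $v^2=0$ and $f=0$.

\noindent\emph{Types $B$ and $D$, $N\ge7$.} Here $\theta=\epsilon_1+\epsilon_2$, $\dim U_{\pm1}=2$ and $\dim U_0=N-4$. Let $a_1,a_2$ be a basis of $U_1$, and use the dual basis of $U_{-1}$. The map $\phi$ is arbitrary and determines $\psi$ through $(a,\psi b)=-(\phi a,b)$, so $V$ is the space of pairs $u=\phi a_1$, $w=\phi a_2$ in $U_0$. The matrix of $v^2$ is $-S$, where $S$ is the Gram matrix of $(u,w)$. The matrices of $e_{\pm\theta}$ are skew, hence multiples of $J=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, and $SJS=SJS^{t}=(\det S)J$. So for a constant $c_0\ne0$,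
\begin{equation}\label{eq:gram}
f=c_0\bigl[(u,u)(w,w)-(u,w)^2\bigr].
\end{equation}
\end{example}

The example locates the hypothesis on the type: $f$ is zero in types $C$ and $A_1$, and it is a square in type $A_r$, $r\ge2$. In the exceptional types we detect $f$ by $\mathfrak{sl}_2$-theory.

\begin{lemma}\label{lem:sl2}
Let $e\in V$, $e'\in\mathfrak g_1$ and $h=-2\theta^\vee$. If $[e,e']=h$, then $f(e)\ne0$.
\end{lemma}

\begin{proof}
The element $h$ acts on $\mathfrak g_j$ by $-2j$, so $[h,e]=2e$, $[h,e']=-2e'$, and $(e,h,e')$ is an $\mathfrak{sl}_2$-triple. In any finite-dimensional $\mathfrak{sl}_2$-module, $e^4$ maps the $h$-eigenspace for $-4$ isomorphically onto the one for $4$. In $\mathfrak g$ these eigenspaces are $\mathfrak g_2$ and $\mathfrak g_{-2}$.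
\end{proof}

\begin{lemma}\label{lem:nonzero}
If $G$ is not of type $A$ or $C$, then $f\neq0$.
\end{lemma}

\begin{proof}
The long roots form an irreducible root system of rank at least $2$: of type $D_r$ in $B_r$ $(r\ge3)$, $D_4$ in $F_4$, $A_2$ in $G_2$, and $\Phi$ itself otherwise. So some long root $\beta\neq\pm\theta$ is not orthogonal to $\theta$, and after a change of sign $(\beta,\theta)=1$. Then $\gamma=\theta-\beta=-s_\theta(\beta)$ is a long root with $(\gamma,\theta)=1$ and $(\beta,\gamma)=-1$. The vector $\beta-\gamma$ has norm $2+2+2=6$ and is not a root, and $\beta^\vee+\gamma^\vee=\theta^\vee$ because the three roots have the same length. For $e=e_{-\beta}+e_{-\gamma}$ and $e'=2(e_\beta+e_\gamma)$ the mixed brackets vanish, so $[e,e']=-2\beta^\vee-2\gamma^\vee=-2\theta^\vee$. Lemma~\ref{lem:sl2} applies.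
\end{proof}

From here to the end of Section~\ref{sec:curves}, $G$ is not of type $A$ or $C$. Multiplication by $f$ is an injective map of $P$-modules $S^{n-4}\mathfrak n_P^*\otimes2\theta\to S^n\mathfrak n_P^*$. Summing over $n$ gives a $G$-equivariant injection $M^2\to\mathcal O_X$ whose image is the ideal sheaf of the effective divisor $D=G\times^P\{f=0\}$. Therefore $M^2\cong\mathcal O_X(-D)$, and for $k\in\mathbb Z$ there is an exact sequence
\begin{equation}\label{eq:D}
0\to M^{2-k}\xrightarrow{\ f\ }M^{-k}\to M^{-k}|_D\to0 .
\end{equation}
The map $G\to G/P$ has sections over Zariski open sets $\Omega$ that cover $G/P$ (translates of the big cell). Over $\Omega$,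
\begin{equation}\label{eq:product}
(X,D)\cong\bigl(\Omega\times\mathfrak g_{-2}\times V,\ \Omega\times\mathfrak g_{-2}\times\operatorname{div}f\bigr),
\end{equation}
so the singularities of $D$ are those of the quartic cone $\operatorname{div}f\subset V$.

\section{Vanishing with a boundary}\label{sec:KV}

We recall which boundaries are admissible. Let $Y$ be a smooth variety and $\Delta$ an effective $\mathbb Q$-divisor on $Y$. For a proper birational morphism $\mu:Y'\to Y$ with $Y'$ smooth put
\[
\Delta_{Y'}=\mu^*\Delta-K_{Y'/Y},
\]
where $K_{Y'/Y}$ is the divisor of the Jacobian determinant of $\mu$; thus $K_{Y'}+\Delta_{Y'}=\mu^*(K_Y+\Delta)$. The morphism $\mu$ is a \emph{log resolution} if its exceptional locus is a divisor whose union with the support of $\mu^*\Delta$ has simple normal crossings. The pair $(Y,\Delta)$ is \emph{klt} (Kawamata log terminal) if all coefficients of $\Delta_{Y'}$ are $<1$ for one, equivalently every, log resolution. The \emph{multiplier ideal} $\mathcal J(Y,\Delta)=\mu_*\mathcal O_{Y'}(-\lfloor\Delta_{Y'}\rfloor)\subseteq\mathcal O_Y$ does not depend on the log resolution. The following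 facts come directly from the definitions.
\begin{enumerate}
\item[(K1)] If $(Y,\Delta)$ is klt, the coefficients of $\Delta$ are $<1$. The converse holds if $\Delta$ has simple normal crossing support (take $\mu=\mathrm{id}$).
\item[(K2)] The property is local on $Y$, and it passes from $(Y,\Delta)$ to $(\Omega\times Y,\Omega\times\Delta)$ for $\Omega$ smooth (use $\mathrm{id}\times\mu$).
\item[(K3)] If $(Y,c\Delta)$ is klt, so is $(Y,c'\Delta)$ for some rational $c'>c$, since finitely many strict inequalities on a fixed log resolution are required.
\item[(K4)] If $\sigma:Y'\to Y$ is proper and birational, $Y'$ is smooth and $\Delta_{Y'}$ is effective, then $(Y,\Delta)$ is klt if and only if $(Y',\Delta_{Y'})$ is klt. Indeed, on a common log resolution $Y''\to Y'\to Y$ one has $(\Delta_{Y'})_{Y''}=\Delta_{Y''}$.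
\item[(K5)] $(Y,\Delta)$ is klt if and only if $\mathcal J(Y,\Delta)=\mathcal O_Y$, since $1\in\mathcal J$ means $\lfloor\Delta_{Y'}\rfloor\le0$.
\end{enumerate}
We use the relative Kawamata--Viehweg theorem in the following form.

\begin{theorem}[{\cite[Theorem 1-2-5]{KMM}}]\label{thm:KV}
Let $\pi:X\to Z$ be a projective surjective morphism of complex varieties with $X$ smooth, let $(X,\Delta)$ be klt, and let $N$ be a line bundle on $X$ such that the $\mathbb Q$-divisor class $N-(K_X+\Delta)$ is $\pi$-ample. Then $R^i\pi_*N=0$ for $i>0$.
\end{theorem}

The statement that makes $D$ usable is proved in the next section.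

\begin{proposition}\label{prop:klt}
The pair $(V,\frac12\operatorname{div}f)$ is klt. In particular $f$ is reduced, and so is $D$.
\end{proposition}

The second sentence follows from the first by (K1) and \eqref{eq:product}: a repeated factor of $f$ would give a coefficient at least $1$ in $\frac12\operatorname{div}f$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
By Proposition~\ref{prop:klt} and (K3) there is a rational $c>\frac12$ with $(V,c\operatorname{div}f)$ klt, and then $(X,cD)$ is klt by (K2) and \eqref{eq:product}. Since $K_X\sim0$ and $\mathcal O_X(D)\cong M^{-2}$,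
\[
M^k-(K_X+cD)\sim_{\mathbb Q}(k+2c)M .
\]
For $k\ge-1$ the coefficient $k+2c$ is positive, so this class is $\pi$-ample. Theorem~\ref{thm:KV} gives $R^i\pi_*M^k=0$ for $i>0$, hence $H^i(X,M^k)=0$, and \eqref{eq:sum} gives the claim.
\end{proof}

For $k\geq1$ the choice $c=0$ would do, and for $k=0$ any small $c>0$; the value $\frac12$ matters only for $k=-1$. For $k\le-2$ one would need $c>1$, which (K1) forbids.

\section{The singularities of the quartic}\label{sec:sing}

A log resolution of $\operatorname{div}f$ is hard to write down when $V$ is large. But singularities can only get worse under restriction, and the worst point of a cone is its vertex. So it suffices to find one linear subspace on which $f$ is simple.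

\begin{lemma}\label{lem:restrict}
Let $F$ be a homogeneous polynomial on a vector space $V$ and $W\subseteq V$ a linear subspace with $F|_W\ne0$. If $(W,\frac12\operatorname{div}F|_W)$ is klt, so is $(V,\frac12\operatorname{div}F)$.
\end{lemma}

\begin{proof}
The restriction theorem \cite[Theorem 9.5.1]{Laz} states that $\mathcal J(H,\Delta|_H)\subseteq\mathcal J(Y,\Delta)\cdot\mathcal O_H$ for a smooth irreducible hypersurface $H\subset Y$ not contained in the support of $\Delta$. Choose subspaces $W=W_0\subset W_1\subset\dots\subset W_t=V$, each a hyperplane in the next, and let $\mathcal J_j=\mathcal J(W_j,\frac12\operatorname{div}F|_{W_j})$. The theorem applies at each step because $F|_{W_j}\neq0$. If $\mathcal J_j$ contains a function that does not vanish at $0$, then so does $\mathcal J_{j+1}$. Since $\mathcal J_0=\mathcal O_W$ by (K5), the origin is not a zero of $\mathcal J_t$. The zero set of $\mathcal J_t$ is closed and stable under scalings, which preserve $\operatorname{div}F$; if it were nonempty it would contain $0$. So $\mathcal J_t=\mathcal O_V$, and (K5) concludes.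
\end{proof}

How small can $W$ be? Blow up the origin of $W$, with exceptional divisor $E$ and $d=\dim W\ge2$. For a quartic $F$, the coefficient of $E$ in $\sigma^*(\frac12\operatorname{div}F)-K_{Y/W}$ is $\frac12\cdot4-(d-1)=3-d$, which is $<1$ only if $d\ge3$. For $d=3$ it is $0$, and the question descends to a plane curve.

\begin{lemma}\label{lem:plane}
Let $F$ be a nonzero quartic form in three variables whose curve $C\subset\mathbb P^2$ is reduced and has no point of multiplicity at least $3$. Then $(\mathbb A^3,\frac12\operatorname{div}F)$ is klt.
\end{lemma}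

\begin{proof}
Let $\sigma:Y\to\mathbb A^3$ be the blow-up of $0$ and $\widetilde D$ the strict transform of $\operatorname{div}F$. Then $K_{Y/\mathbb A^3}=2E$ and $\sigma^*\operatorname{div}F=\widetilde D+4E$, so the boundary induced on $Y$ is $\frac12\widetilde D$. The variety $Y$ is a line bundle over $\mathbb P^2$ and $\widetilde D$ is the preimage of $C$. By (K4) and (K2) it suffices to show that $(\mathbb P^2,\frac12C)$ is klt.

Let $C$ be any reduced curve with points of multiplicity at most $2$ on a smooth projective surface $S$. Blow up a double point, $\tau:S'\to S$, with exceptional curve $E'$ and strict transform $C'$. Then $K_{S'/S}=E'$ and $\tau^*C=C'+2E'$, so the induced boundary is $\frac12C'$. At a point $y\in E'$ the multiplicity of $C'$ is at most $C'\cdot E'=2$, so $C'$ again satisfies the hypothesis. After finitely many blow-ups of singular points the strict transform of a reduced curve is smooth, and then the pair is klt by (K1). By (K4), $(S,\frac12C)$ is klt.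
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:klt}]
By Lemma~\ref{lem:restrict} it is enough to exhibit a suitable $W\subseteq V$.

\emph{Types $B_r,D_r$ $(r\ge4)$, $E_6,E_7,E_8$, $F_4$.} The long roots contain a subsystem of type $D_4$. The Weyl group is transitive on long roots, so we may take a subsystem containing $\theta$, and choose coordinates in which its roots are $\pm\epsilon_i\pm\epsilon_j$ $(1\le i<j\le4)$ and $\theta=\epsilon_1+\epsilon_2$. Put
\[
\alpha_1=\epsilon_1+\epsilon_3,\quad\alpha_2=\epsilon_1-\epsilon_3,\quad\alpha_3=\epsilon_2+\epsilon_4,\quad\alpha_4=\epsilon_2-\epsilon_4 .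
\]
These are mutually orthogonal long roots with $\langle\alpha_i,\theta^\vee\rangle=1$ and $\sum\alpha_i=2\theta$, hence $\sum\alpha_i^\vee=2\theta^\vee$. Let $W=\bigoplus_i\mathbb Ce_{-\alpha_i}\subseteq V$, with coordinates $x_i$ of weight $\alpha_i$. Restriction to $W$ is $T$-equivariant, so $f|_W$ has weight $2\theta=\sum\alpha_i$. The $\alpha_i$ are linearly independent, so the only monomial of this weight is $x_1x_2x_3x_4$, and $f|_W=c_0\,x_1x_2x_3x_4$. For $i\ne j$ the vector $\alpha_i-\alpha_j$ has norm $4$ and is not a root, so $e=\sum e_{-\alpha_i}$ and $e'=\sum e_{\alpha_i}$ satisfy $[e,e']=-\sum\alpha_i^\vee=-2\theta^\vee$. Lemma~\ref{lem:sl2} gives $c_0=f(e)\ne0$. The pair $(W,\frac12\operatorname{div}f|_W)$ is klt by (K1).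

In ranks $2$ and $3$ four orthogonal roots do not exist, and we use Lemma~\ref{lem:plane}.

\emph{Type $B_3$.} Here $f$ is given by \eqref{eq:gram} with $U_0=\mathbb C^3$. Take $(u,w)=u_1w_3+u_2w_2+u_3w_1$ and let $W$ consist of the pairs $u=(0,z,x)$, $w=(y,z,0)$. Then $(u,u)=(w,w)=z^2$ and $(u,w)=xy+z^2$, so
\[
f|_W=c_0\bigl[z^4-(xy+z^2)^2\bigr]=-c_0\,xy\,(xy+2z^2).
\]
The curve is the union of two lines and a smooth conic. A triple point would lie on all three, but the lines meet only at $(0:0:1)$, which is not on the conic.

\emph{Type $G_2$.} Let $\alpha$ be the short and $\beta$ the long simple root, so $\theta=3\alpha+2\beta$ is orthogonal to $\alpha$. The weights of $V^*$ are $\beta+j\alpha$ $(0\le j\le3)$, a single $\alpha$-string. Thus, under the $SL_2$ attached to $\alpha$, $V$ is the space of binary cubics $ax^3+bx^2y+cxy^2+dy^3$, and $f$ is invariant because $SL_2$ has no nontrivial character. Give $a,b,c,d$ the indices $0,1,2,3$. The dimension of the space of quartic invariants is the number of quartic monomials of total index $6$ minus the number of total index $5$. These monomials correspond to partitions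 with at most four parts, each at most $3$: for $6$ they are $33,321,3111,222,2211$, and for $5$ they are $32,311,221,2111$. So the dimension is $1$, and by Lemma~\ref{lem:nonzero} $f$ is a nonzero multiple of the discriminant
\[
b^2c^2-4ac^3-4b^3d-27a^2d^2+18abcd .
\]
On the hyperplane $W=\{b=0\}$ this equals $-a\,(4c^3+27ad^2)$. The cubic factor is irreducible, being linear in $a$ with coprime coefficients, so the curve is reduced. The gradient of the cubic is $(27d^2,12c^2,54ad)$, which vanishes only at $(a:c:d)=(1:0:0)$. There the local equation $4c^3+27d^2$ has multiplicity $2$, and the line $a=0$ does not pass through this point. Every other point has multiplicity at most $1$ on each of the two components.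
\end{proof}

\section{Curves contracted by the moment map}\label{sec:curves}

In the model, $D_0$ was a fiber of $\pi$. In general we do not describe the fibers of $\pi|_D$; a parity argument shows that they have positive dimension. It rests on two standard facts: $\mathfrak g$ contains finitely many nilpotent $G$-orbits, and each has even dimension, since it carries a symplectic form.

\begin{lemma}\label{lem:curves}
Let $D'$ be an irreducible component of $D$. Then $\pi(D')$ is the closure of a nilpotent orbit $O'$, and every point $x\in D'$ lies on an integral projective curve $C\subseteq D'\cap\pi^{-1}(\pi(x))$.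
\end{lemma}

\begin{proof}
Since $G$ is connected, $D'$ is $G$-stable. Its image is closed because $\pi$ is proper, and it is irreducible and a finite union of orbits, so it is the closure of one orbit $O'$. Now $\dim D'=2\dim G/P-1$ is odd and $\dim O'\le\dim D'$ is even, so $\dim O'<\dim D'$. Every component of every fiber of $D'\to\overline{O'}$ then has dimension at least $1$. These components are projective varieties, so one of them contains an integral curve through $x$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(3)]
Let $k\ge1$ and $s\in H^0(D,M^{-k}|_D)$. For $x\in D$ take $C$ as in Lemma~\ref{lem:curves}. Then $\deg M^{-k}|_C<0$, and a line bundle of negative degree on an integral projective curve has no nonzero section. So $s(x)=0$ for every point $x$, and $s=0$ because $D$ is reduced (Proposition~\ref{prop:klt}). By \eqref{eq:D}, multiplication by $f$ is an isomorphism $H^0(X,M^{2-k})\to H^0(X,M^{-k})$. It is $G$-equivariant and raises the degree $n$ in \eqref{eq:sum} by $4$, so it restricts to isomorphisms of the graded pieces.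
\end{proof}

This completes the proof of Theorem~\ref{thm:main}. For the sharpness statement, a contracted curve $C$ has $H^1(C,M^k|_C)\ne0$ when $k\le-2$, as in the model. The difficulty is to lift this class to $X$: the obstruction lies in $R^2\pi_*$ of the kernel of $M^k\to M^k|_C$. We therefore look for $C$ in a region where all fibers of $\pi$ have dimension at most $1$.

\begin{lemma}\label{lem:small}
Let $O\subseteq Z$ be a $G$-orbit. Then $\dim\pi^{-1}(O)\le\frac12(\dim X+\dim O)$, and the fibers of $\pi$ over points of $O$ have dimension at most $\frac12(\dim X-\dim O)$.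
\end{lemma}

\begin{proof}
Let $\mathfrak n\supseteq\mathfrak n_P$ be the nilradical of $\operatorname{Lie}B$. By results of Steinberg and Spaltenstein, $\dim(O\cap\mathfrak n)=\frac12\dim O$; see \cite[\S3.3]{CG}. Since $\pi^{-1}(O)=G\times^P(O\cap\mathfrak n_P)$, its dimension is $\frac12\dim X+\dim(O\cap\mathfrak n_P)\le\frac12\dim X+\frac12\dim O$. The group $G$ permutes the fibers over $O$ transitively, so each has dimension $\dim\pi^{-1}(O)-\dim O$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
Let $k\le-2$. The divisor $D$ is nonempty since $f(0)=0$; let $D'$ and $O'$ be as in Lemma~\ref{lem:curves}. The set $D'\cap\pi^{-1}(O')$ is open and nonempty in $D'$, so Lemma~\ref{lem:small} gives $\dim X-1\le\frac12(\dim X+\dim O')$, that is, $\dim O'\ge\dim X-2$. Let $Z^\circ\supseteq O'$ be the union of the orbits in $Z$ of dimension at least $\dim X-2$. Its complement is a finite union of orbits, and the boundary of an orbit consists of orbits of smaller dimension, so the complement is closed and $Z^\circ$ is open. By Lemma~\ref{lem:small} the fibers of $\pi$ over $Z^\circ$ have dimension at most $1$.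 Hence $R^2\pi_*\mathcal F$ vanishes on $Z^\circ$ for every coherent $\mathcal F$, by the theorem on formal functions.

Pick $y\in O'$, a point $x\in D'$ over $y$, and a curve $C\subseteq\pi^{-1}(y)$ through $x$ as in Lemma~\ref{lem:curves}. Then $\deg M^k|_C\le-2$, and Riemann--Roch gives
\[
\chi(C,M^k|_C)=\deg M^k|_C+1-p_a(C)\le-1,
\]
so $H^1(C,M^k|_C)\ne0$. Let $\mathcal K$ be the kernel of $M^k\to M^k|_C$. In the exact sequence
\[
R^1\pi_*M^k\to R^1\pi_*(M^k|_C)\to R^2\pi_*\mathcal K
\]
the middle term is the skyscraper sheaf at $y$ with stalk $H^1(C,M^k|_C)$, and the last term vanishes near $y$. So $R^1\pi_*M^k\neq0$, hence $H^1(X,M^k)\ne0$, and some summand in \eqref{eq:sum} is nonzero.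
\end{proof}

\section{Types $A$ and $C$}\label{sec:AC}

\begin{proof}[Proof of Theorem~\ref{thm:AC}]
\emph{Type $A$.} In type $A_1$ the vanishing fails for $n=0$, since $H^1(\mathcal B,-\theta)=H^1(\mathbb P^1,\mathcal O(-2))=\mathbb C$. In type $A_r$, $r\ge2$, it fails for $n=1$ by Proposition~\ref{prop:low}, since the first and the last simple root are both not orthogonal to $\theta$.

\emph{Type $C_r$, $r\ge2$.} Take $G=Sp(U)$ with $\dim U=2r$, and put $m=2r-1\ge3$. Here $\theta=2\epsilon_1$, and $P$ is the stabilizer of the line of weight $-\epsilon_1$ in $U$. So $G/P=\mathbb P^m$ is the space of lines in $U$, $\mathcal L(-\epsilon_1)=\mathcal O(-1)$, $\mathcal L(\theta)=\mathcal O(2)$, and $\mathcal L(\mathfrak n_P^*)=\mathcal T$ is the tangent sheaf. Taking symmetric powers in the Euler sequence $0\to\mathcal O\to U\otimes\mathcal O(1)\to\mathcal T\to0$ and twisting gives $G$-equivariant exact sequences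
\[
0\to S^{j-1}U\otimes\mathcal O(j-1+t)\to S^jU\otimes\mathcal O(j+t)\to S^j\mathcal T(t)\to0 .
\]
Recall that $H^i(\mathbb P^m,\mathcal O(a))=0$ for $i>0$ and $a\ge-m$, and that $H^0(\mathbb P^m,\mathcal O(a))=S^aU^*\cong S^aU$, as $U$ is self-dual.

Take $(j,t)=(n,-2)$. The middle twist is $n-2\ge-2$. The left term is zero for $n=0$ and has twist $n-3\ge-2$ for $n\ge1$. So these two terms have no higher cohomology, $H^i(S^n\mathcal T(-2))=0$ for $i>0$, and in the representation ring of $G$
\[
[H^0(S^n\mathcal T(-2))]=[S^nU\otimes S^{n-2}U]-[S^{n-1}U\otimes S^{n-3}U].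
\]
Take $(j,t)=(n-2,2)$ with $n\ge2$. The twists are $n-1$ and $n$, both positive, so $H^i(S^{n-2}\mathcal T(2))=0$ for $i>0$ and
\[
[H^0(S^{n-2}\mathcal T(2))]=[S^{n-2}U\otimes S^nU]-[S^{n-3}U\otimes S^{n-1}U].
\]
The two classes agree, so the modules are isomorphic. For $n\le1$ the first class is $0$ and $S^{n-2}\mathfrak n_P^*=0$. This proves the statement with $n-2$. The statement with $n-4$ fails for $n=2$, where the first formula gives $H^0(\mathcal B,S^2\mathfrak n_P^*\otimes(-\theta))\cong S^2U\ne0$, while $S^{-2}\mathfrak n_P^*=0$.
\end{proof}

\begin{remark}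
Example~\ref{ex:classical} explains the failure in type $A_r$, $r\ge2$. There $f=6q^2$, so $\frac12D$ is the reduced divisor $D_q$ defined by $q$; it has coefficient $1$ and is not klt. The form $q$ has weight $\theta$, so $M^{-1}\cong\mathcal O_X(D_q)$ occupies the place of $N^{-2}\cong\mathcal O_X(D_0)$ in Example~\ref{ex:model}, just outside the range of vanishing. In type $C_r$ the isomorphism with shift $2$ is not multiplication by a semi-invariant of weight $2\theta$: pairing with $\theta^\vee$ shows that the $2\theta$-weight space of $S^2(\mathfrak g/\mathfrak p)$ is spanned by $\bar e_\theta^{\,2}$, and for the simple root $\delta=\epsilon_1-\epsilon_2$ the element $e_{-\delta}\in\mathfrak n_P$ sends it to $2\,\bar e_\theta\,\overline{[e_{-\delta},e_\theta]}\ne0$.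
\end{remark}

\begin{thebibliography}{9}

\bibitem{BEHLLMS}
Patrick Brosnan, Laura Escobar, Jaehyun Hong, Donggun Lee, Eunjeong Lee, Anton Mellit, Eric Sommers,
\emph{Automorphisms and deformations of regular semisimple Hessenberg varieties},
arXiv:2405.18313 (2024).

\bibitem{CG}
Chriss, Ginzburg,
\emph{Representation Theory and Complex Geometry}.

\bibitem{KMM}
Kawamata, Matsuda, Matsuki,
\emph{Introduction to the minimal model problem}.

\bibitem{Laz}
Lazarsfeld,
\emph{Positivity II}.

\end{thebibliography}
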